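# Characteristic bisets inside a block: choosing an almost source idempotent

## 1. First guess: a source idempotent does it

Start with a block $B$ of a finite group, with defect group $P$ and fusion system $\mathcal F$ on $P$. If $i$ is a suitable idempotent of $B$, then $P$ acts on $iBi$ by left and right multiplication, and $iBi$ has a basis $Y$ permuted by both actions. So every choice of $i$ produces a $P$-$P$-biset. There is a notion of $P$-$P$-biset that fits $\mathcal F$ as well as possible, called $\mathcal F$-characteristic. Can $i$ be chosen so that $Y$ is $\mathcal F$-characteristic?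

The question comes from Markus Linckelmann, "Inverse images of block varieties", arXiv:2110.06157 (2021), where it is put as follows: "It is not known whether $i$ can always be chosen in such a way that $Y$ is an $\mathcal{F}$-characteristic biset."

The answer one would first guess is: yes, and the smallest candidate, a source idempotent, should already work. We shall see that it works in the first cases that one computes, that "yes" is right in general, and that the witness is wrong: for the principal $2$-block of $S_7$ no source idempotent works. First the definitions.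

Let $k$ be an algebraically closed field of prime characteristic $p$, let $G$ be a finite group and $B$ a block algebra of $kG$ with defect group $P$. Modules and algebras are finite-dimensional, and ${}^gx=gxg^{-1}$. For a subgroup $Q$ of $G$, $(kG)^Q$ is the subalgebra of elements fixed under conjugation by $Q$, and $B^P=B\cap(kG)^P$.

**Definition (Brauer homomorphism).** For a $p$-subgroup $Q$ of $G$, $\mathrm{Br}_Q:(kG)^Q\to kC_G(Q)$ is the algebra homomorphism $\sum_{g\in G}a_gg\mapsto\sum_{g\in C_G(Q)}a_gg$.

**Definition (fusion system of $B$).** Fix a maximal $B$-Brauer pair $(P,e_P)$. For $Q\le P$ let $e_Q$ be the unique block of $kC_G(Q)$ with $(Q,e_Q)\le(P,e_P)$; in particular $e_1=1_B$. The fusion system $\mathcal F$ has as morphisms $Q\to R$ the homomorphisms induced by conjugation by elements $g\in G$ with ${}^g(Q,e_Q)\le(R,e_R)$.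

**Definition (almost source idempotent).** An *almost source idempotent* of $B$ associated with $(P,e_P)$ is an idempotent $i\in B^P$ such that $\mathrm{Br}_P(i)\ne0$ and, for every $Q\le P$, $e_Q$ is the unique block of $kC_G(Q)$ with $\mathrm{Br}_Q(i)e_Q\ne0$. A *source idempotent* is a primitive idempotent $i$ of $B^P$ with $\mathrm{Br}_P(i)e_P\neq0$; it is in particular an almost source idempotent.

*Example.* Let $p=3$ and let $G$ be dihedral of order $30$. Then $P=C_3$ is normal and $C_G(P)=C_{15}$. For a nontrivial character $\chi:C_5\to k^\times$ let $e_\chi\in kC_5$ be its idempotent. The blocks of $kC_{15}$ are the five $e_\chi$, and reflections send $e_\chi$ to $e_{\chi^{-1}}$. Central idempotents of $kG$ lie in $kC_G(P)=kC_{15}$, because $P$ is a normal $p$-subgroup, so $1_B=e_\chi+e_{\chi^{-1}}$ defines a block $B$. Its defect group is $P$. Take $e_P=e_\chi$. The idempotent $1_B$ is not almost source, since $\mathrm{Br}_P(1_B)=1_B$ meets two blocks. The idempotent $i=e_\chi$ is a source idempotent: for a reflection $x$ we have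 $e_\chi xe_\chi=e_\chi e_{\chi^{-1}}x=0$, so $iBi=kPe_\chi$, which is local, and $\mathrm{Br}_P(i)=e_\chi$.

As a $kP$-$kP$-bimodule, $iBi$ is a direct summand of $kG$. Hence it has a *$P$-$P$-stable basis* $Y$, that is, a $k$-basis with $uYv=Y$ for $u,v\in P$. Such a basis is unique up to isomorphism of bisets. Indeed, for a $p$-group $\Gamma$ a finite $\Gamma$-set $X$ is determined by the module $kX$: each $k[\Gamma/\Delta]$ is indecomposable (its fixed points form a line, so its socle is simple), it has vertex $\Delta$, and the Krull–Schmidt theorem applies.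

**Definition (transitive bisets).** For $Q\le P$ and an injective homomorphism $\varphi:Q\to P$, $P\times_{(Q,\varphi)}P$ is the transitive $P$-$P$-biset $(P\times P)/\!\sim$, where $(u\varphi(w),v)\sim(u,wv)$ for $u,v\in P$, $w\in Q$.

*Example.* A double coset $PgP$ is isomorphic to $P\times_{(Q,\varphi)}P$ with $Q=P\cap g^{-1}Pg$ and $\varphi(w)=gwg^{-1}$, via $(u,v)\mapsto ugv$: indeed $u\varphi(w)gv=ugwv$, and $ugv=u'gv'$ forces $vv'^{-1}\in Q$. For $Q=P$, $\varphi=\mathrm{id}$ this is $P$; for $Q=1$ it is the free biset with $|P|^2$ elements.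

For a $P$-$P$-biset $X$, ${}_QX$ is $X$ with the left action restricted to $Q$, and ${}_\varphi X$ is $X$ as a $Q$-$P$-biset on which $w\in Q$ acts on the left as $\varphi(w)$. The notations $X_Q$, $X_\varphi$ are analogous on the right.

**Definition ($\mathcal F$-characteristic).** A $P$-$P$-biset $X$ is *$\mathcal F$-characteristic* if

- (i) every transitive $P$-$P$-subbiset of $X$ is isomorphic to $P\times_{(Q,\varphi)}P$ for some $Q\le P$ and some morphism $\varphi:Q\to P$ in $\mathcal F$;
- (ii) $|X|/|P|$ is prime to $p$;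
- (iii) $X$ is *$\mathcal F$-stable*: for every $Q\le P$ and every morphism $\varphi:Q\to P$ in $\mathcal F$, ${}_\varphi X\cong{}_QX$ as $Q$-$P$-bisets and $X_\varphi\cong X_Q$ as $P$-$Q$-bisets.

We may use the following known results. For an almost source idempotent $i$, the basis $Y$ has an orbit isomorphic to $P$ and satisfies (i). If $i$ is a source idempotent then also (ii) holds, because by Puig $\dim_k(iBi)/|P|$ is then prime to $p$. So for a source idempotent only the stability condition (iii) is in doubt.

Now the tests. If $G=P$, then $B=kP$ is local, $i=1$, $Y=P$, and (iii) holds because for $\varphi(w)=gwg^{-1}$ the map $y\mapsto g^{-1}y$ is an isomorphism ${}_\varphi Y\to{}_QY$, and $y\mapsto yg$ is one from $Y_\varphi$ to $Y_Q$.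

Let $G=S_3$, $p=3$. Since $C_G(P)=P$ and $P$ is normal, there is one block. Let $t$ be the sum of the three transpositions. Then $(kG)^P=kP\oplus kt$, and $t^2=3\sum_{u\in P}u=0$. The kernel $kt$ of $\mathrm{Br}_P$ is nilpotent and $kP$ is local, so $(kG)^P$ is local and $1$ is a source idempotent. Here $Y=S_3=P\cup Ps$, $|Y|/|P|=2$, and (iii) holds by the same maps.

In the dihedral example, $Y=Pe_\chi\cong P$. Only the elements of $C_{15}$ fix $e_\chi$, so $\mathcal F$ contains only inclusions, and $Y$ is characteristic.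

What makes these cases work? Suppose $\varphi(w)=gwg^{-1}$ on $Q$. In general $y\mapsto g^{-1}y$ carries ${}_\varphi(iBi)$ not to $iBi$ but to $g^{-1}iBi=i'Bi$ with $i'=g^{-1}ig\in(kG)^Q$. If $i$ and $i'$ are conjugate in $(kG)^Q$, we can go on to $iBi$ and are done. But a source idempotent is chosen to be primitive relative to $P$, and nothing obvious relates $i$ to $i'$ over the smaller group $Q$. This is where the first attempt stops, and Section 3 shows that the obstacle is real. What is true is this.

**Theorem A.** *For every $G,B,P,\mathcal F$ as above there is an almost source idempotent $i$ of $B$ associated with $(P,e_P)$ such that every $P$-$P$-stable basis $Y$ of $iBi$ is $\mathcal F$-characteristic. Moreover $\mathrm{Br}_P(i)$ is a primitive idempotent of $kC_G(P)$.*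

So the question has the answer yes. A supplement, Theorem B in Section 9, classifies the almost source idempotents with $\mathcal F$-stable or $\mathcal F$-characteristic basis.

## 2. Idempotents, traces, Brauer maps, Brauer pairs

**Equivalent idempotents.** Idempotents $f,f'$ of an algebra $A$ (possibly without unit) are *equivalent*, $f\approx f'$, if there are $u\in f'Af$ and $v\in fAf'$ with $vu=f$, $uv=f'$. It suffices that $vu$ and $uv$ are invertible in $fAf$ and $f'Af'$. Indeed put $v'=(vu)^{-1}v$. Then $v'u=f$, and $e'=uv'\in f'Af'$ is idempotent with $e'uv=u(v'u)v=uv$, so $e'=f'$. If $u,v$ lie in an ideal of $A$, so does $v'$. Equivalence is additive on orthogonal sums. In a unital algebra, $f\approx f'$ $\Leftrightarrow$ $f,f'$ are conjugate by a unit $\Leftrightarrow$ $\dim fS=\dim f'S$ for all simple modules $S$.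

**Nilpotent ideals and lifting.** For an element $x$ of an algebra there is an idempotent $\varepsilon\in xk[x]$ with $x^n=x^n\varepsilon$ for large $n$ (Fitting); it is nonzero if $x$ is not nilpotent. Hence an ideal without nonzero idempotents is nil, so nilpotent. Idempotents lift along any surjection $\alpha:A_1\to A_2$ of possibly non-unital algebras: if $\alpha(x)=e=e^2$ and $\varepsilon$ is as above, then $\alpha(\varepsilon)\in ke$ and $e=\alpha(x^n)=e\,\alpha(\varepsilon)$, so $\alpha(\varepsilon)=e$.

**Rosenberg's lemma.** If a primitive idempotent $l$ of $A$ lies in a sum of ideals $I_s$, it lies in one of them: $l\in\sum_s lI_sl$, and in the local algebra $lAl$ one of the ideals $lI_sl$ must be everything.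

**Traces and Brauer maps.** For a $p$-group $N$ acting on an algebra $A$ and $R\le N$ put $A_R^N=\mathrm{Tr}_R^N(A^R)$, an ideal of $A^N$. Let $Q\trianglelefteq N$ be $p$-subgroups of $G$ and let $N$ act on $A=kC_G(Q)$ by conjugation. For $Q\le R\le N$ we have $C_{C_G(Q)}(R)=C_G(R)$. Truncation $\mathrm{Br}_R:A^R\to kC_G(R)$ is a homomorphism; it is surjective, being the identity on $kC_G(R)\subseteq A^R$; and it kills $A_T^R$ for $T<R$. For $R\le T$ we have $\mathrm{Br}_T\circ\mathrm{Br}_R=\mathrm{Br}_T$ on $A^T$. The Mackey formula $\mathrm{Tr}_R^N(a)=\sum_{x\in R\backslash N/R}\mathrm{Tr}^R_{R\cap{}^xR}({}^xa)$ gives, since only $x\in N_N(R)$ survive,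
$$\mathrm{Br}_R(\mathrm{Tr}_R^N(a))=\mathrm{Tr}_R^{N_N(R)}(\mathrm{Br}_R(a))\qquad(a\in A^R),\tag{1}$$
and in the same way $\mathrm{Br}_T(A_R^N)=0$ if $Q\le T\le N$ is not $N$-conjugate to a subgroup of $R$. From (1) and surjectivity,
$$\mathrm{Br}_R(A_R^N)=(kC_G(R))_R^{N_N(R)}.\tag{2}$$
For $Q=1$ these are statements about $kG$. Moreover $B^R=1_B(kG)^R$, so $B_R^P=1_B(kG)_R^P$ and $\mathrm{Br}_R(B^R)=\mathrm{Br}_R(1_B)kC_G(R)$. For an idempotent $h\in B^P$ we have $hB_R^Ph=h(kG)_R^Ph$.

The ideal $(kG)_T^P$ is spanned by the $P$-orbit sums of those $x\in G$ for which $C_P(x)$ lies in a $P$-conjugate of $T$. Indeed $(kG)^T$ is spanned by the elements $\mathrm{Tr}_{C_T(x)}^T(x)$, and $\mathrm{Tr}_{C_T(x)}^P(x)$ is $|C_P(x):C_T(x)|$ times the $P$-orbit sum of $x$, so it vanishes unless $C_P(x)\le T$. In particular the kernel of $\mathrm{Br}_P$ on $(kG)^P$ is $\sum_{T<P}(kG)_T^P$.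

**Brauer pairs** (Alperin–Broué, *Ann. of Math.* 110 (1979); Broué–Puig, *J. Algebra* 63 (1980)). A pair consists of a $p$-subgroup $R$ and a block $f$ of $kC_G(R)$. Inclusion is transitive and $G$-equivariant. For a pair $(T,f')$ and $R\le T$ there is a unique $(R,f)\le(T,f')$. If $R\trianglelefteq T$, then $(R,f)\le(T,f')$ iff $f$ is $T$-stable and $\mathrm{Br}_T(f)f'=f'$; in general inclusion is obtained from a chain of normal inclusions. The maximal Brauer pairs of a block are conjugate, every Brauer pair of a block lies in a maximal one, and their first components are the defect groups.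

If ${}^g(Q,e_Q)\le(P,e_P)$ and $R\le Q$, then ${}^g(R,e_R)\le{}^g(Q,e_Q)\le(P,e_P)$, so
$${}^ge_R=e_{{}^gR}\qquad\text{for all }R\le Q.\tag{3}$$
In particular ${}^ue_Q=e_{{}^uQ}$ for $u\in P$, and $N_P(Q)$ fixes $e_Q$. Also $\mathrm{Br}_Q(1_B)e_Q=e_Q$. Two more textbook facts: $e_P$ has defect group $Z(P)$ as a block of $C_G(P)$, so $kC_G(P)e_P$ has a unique simple module, denoted $S_P$; and if $Q$ is a normal $p$-subgroup of $H$, then central idempotents of $kH$ lie in $kC_H(Q)$, and defect groups of blocks of $kH$ contain $Q$.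

**Conjugacy of source idempotents.** Since $\mathrm{Br}_P$ maps $B^P$ onto $\mathrm{Br}_P(1_B)kC_G(P)$, it sends a primitive idempotent to a primitive one or to $0$. If $j,j'$ are source idempotents for $(P,e_P)$, then $\mathrm{Br}_P(j),\mathrm{Br}_P(j')$ are primitive in $kC_G(P)e_P$, which has one simple module, so they are conjugate in $kC_G(P)$. Choose $u,v$ with $vu=\mathrm{Br}_P(j)$, $uv=\mathrm{Br}_P(j')$ and lift them to $j'B^Pj$ and $jB^Pj'$. The products of the lifts are non-nilpotent elements of the local algebras $jB^Pj$, $j'B^Pj'$, hence invertible. So $j\approx j'$ in $B^P$.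

**Counting fixed points.** Let $R$ be a $p$-subgroup of $G$ and $x,y\in(kG)^R$ idempotents. If $xkGy$ has an $R$-$R$-stable basis $X$, then
$$\big|\{z\in X: wzw^{-1}=z\ \ (w\in R)\}\big|=\dim\mathrm{Br}_R(x)\,kC_G(R)\,\mathrm{Br}_R(y).\tag{4}$$
For any module $V$ with a basis permuted by $R$, the number of fixed basis elements is the dimension of $V^R/\sum_{T<R}\mathrm{Tr}_T^R(V^T)$. For $V=xkGy$ under conjugation, $V^R=x(kG)^Ry$ and the sum of traces is $x\ker(\mathrm{Br}_R)y=V^R\cap\ker\mathrm{Br}_R$, so the quotient is $\mathrm{Br}_R(V^R)$.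

Finally, for an algebra $C=kC_G(R)$ with Cartan matrix $(c_{TT'})$ and idempotents $x,y\in C$ with ranks $x_T=\dim xT$, $y_T=\dim yT$ on the simple modules $T$,
$$\dim xCy=\sum_{T,T'}x_T\,c_{TT'}\,y_{T'},\tag{5}$$
because $Cx$ is the direct sum of the projective covers of the $T$, each taken $x_T$ times, and $xCy\cong\mathrm{Hom}_C(Cx,Cy)$.

## 3. The principal $2$-block of $S_7$: ranks $0$ and $4$

Let $p=2$, $G=S_7$, $B$ the principal block and $P=D_8\times\langle(56)\rangle$ with $D_8=\langle(12),(34),(13)(24)\rangle$, a Sylow $2$-subgroup, of order $16$. By Brauer's third main theorem $e_Q$ is the principal block of $kC_G(Q)$ for all $Q\le P$. Since $C_G(P)=Z(P)$, $kC_G(P)$ is local. Let $j$ be a source idempotent. Put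
$$Q'=\langle(56)\rangle,\qquad Q_1=\langle(12)\rangle,\qquad g=(15)(26),\qquad {}^gQ_1=Q'.$$
Both are generated by transpositions, but $Q'$ is central in $P$, while $N_1=C_P(Q_1)=\langle(12),(34),(56)\rangle$ has index $2$ in $P$. Conjugation by $g$ is a morphism $\varphi:Q_1\to P$ in $\mathcal F$.

**The simple module.** We have $C_G(Q')=Q'\times S_5$ with $S_5$ on $\{1,2,3,4,7\}$. Identify $S_5$ with $SL_2(4)\rtimes\langle\sigma\rangle$ acting on the five points of the projective line over $\mathbb F_4=\{0,1,\omega,\omega^2\}$, with $\sigma$ the Frobenius map, the points $1,2,3,4,7$ being $0,1,\omega,\omega^2,\infty$. Write $U$ for the group of matrices $\begin{pmatrix}1&x\\0&1\end{pmatrix}$ and $t$ for the one with $x=1$. Then $\sigma=(34)$, $t=(12)(34)$, and $U$ is the normal Klein four-group of $\mathrm{Sym}\{1,2,3,4\}$. Let $S'=k\otimes_{\mathbb F_2}\mathbb F_4^2$, a module of dimension $4$ on which $Q'$ acts trivially. Restricted to $SL_2(4)$ it is the sum of the natural module and its Frobenius twist, which are simple and not isomorphic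 and are exchanged by $\sigma$; so $S'$ is simple.

It lies in the principal block. The Brauer character of $S'$ has values $4,-2,-1$ at $1$, $3$-cycles, $5$-cycles. The irreducible character of $S_5$ of degree $6$ has values $6,0,1$ there. So its reduction modulo $2$ has composition factors $k,k,S'$, and $k$, $S'$ lie in one block. This also shows that the Cartan number $c_{S'k}$ is positive (it is at least $2\cdot1$). The third simple module of $S_5$ is $4$-dimensional and need not concern us: if it is outside the principal block, source idempotents act on it as $0$. It is indeed outside, because it is the complement of $k$ in the permutation module on $5$ points, and its reduction comes from a character of degree $4$ with values $4,1,-1$; by the central character of the $3$-cycle class sum, $20\cdot\frac14=5\equiv1$, against $20\equiv0$ for $k$.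

**Restrictions of $S'$.** If $X$ is a $p$-group and $V$ a $kX$-module with $\big(\sum_{x\in X}x\big)v\ne0$, then $v$ generates a free submodule, which is a direct summand. For $E=\langle(12),(34)\rangle=\langle t,\sigma\rangle$ the sum is $(1+t)(1+\sigma)$, which sends $(a,b)$ to $(b+b^2,0)\neq0$ for $b=\omega$. So $S'$ is free of rank $1$ over $kE$. For the cyclic group of order $4$ in $D_8$, take the generator $x(a,b)=(a^2+\omega b^2,b^2)$. Then $x^2(a,b)=(a+b,b)$ and $(1+x)(1+x^2)(a,b)=(b+b^2,0)$, so again $S'$ is free of rank $1$. For a nontrivial $u\in U$, $1+u$ has image $\{(c,0)\}$, half of the space, so $S'$ is free over $k\langle u\rangle$. Hence the only proper subgroup of $D_8$ over which $S'$ may fail to be free is $U$. Over $D_8$ itself it is not free, as $4<8$. It is indecomposable over $D_8$, being so over $E$.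

Let $S_1={}^{g^{-1}}S'$, a simple module of $C=kC_G(Q_1)$. Since ${}^g(34)=(34)$ and ${}^g(56)=(12)$, it is free of rank $1$ over $E_1=\langle(34),(56)\rangle\cong N_1/Q_1$.

**The rank at $Q_1$ is $0$.** Put $f=\mathrm{Br}_{Q_1}(j)\in C^{N_1}$, and suppose $fS_1\neq0$. As $fS_1$ is a $kE_1$-summand of the indecomposable $S_1$, $fS_1=S_1$. With $\alpha$ the projection of the regular module $S_1$ onto one element of a permuted basis, $\mathrm{id}_{S_1}=\mathrm{Tr}_1^{E_1}(\alpha)$. Choose $a\in C$ acting as $\alpha$. Then $b=f\,\mathrm{Tr}_{Q_1}^{N_1}(a)f$ acts on $S_1$ as the identity. As $N_1=N_P(Q_1)$, (1) gives $b=\mathrm{Br}_{Q_1}(j\,\mathrm{Tr}_{Q_1}^P(a)j)$. But $jB_{Q_1}^Pj$ is killed by $\mathrm{Br}_P$, hence is a proper ideal of the local algebra $jB^Pj$, hence nilpotent. So $b$ is nilpotent, a contradiction. Thus $\dim\mathrm{Br}_{Q_1}(j)S_1=0$.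

**The rank at $Q'$ is $4$.** Decompose $1_B$ into orthogonal primitive idempotents of $B^P$. As $\mathrm{Br}_{Q'}(1_B)$ acts as the identity on $S'$ and $S'$ is indecomposable over $P/Q'\cong D_8$, there is exactly one member $l$ with $\mathrm{Br}_{Q'}(l)S'\ne0$, and $\mathrm{Br}_{Q'}(l)S'=S'$. We claim $\mathrm{Br}_P(l)\ne0$. Otherwise, by Rosenberg, $l\in B_T^P$ for some $T<P$; choose $|T|$ minimal. Then $\mathrm{Br}_T(l)\neq0$: if not, no $x$ with $C_P(x)$ conjugate to $T$ occurs in $l$, so $l\in\sum_{T'<T}(kG)_{T'}^P$, and Rosenberg contradicts minimality. Since $\mathrm{Br}_{Q'}(l)\neq0$ and $Q'$ is central, $Q'\le T$. Writing $l=\mathrm{Tr}_T^P(a)$ we get $\mathrm{Br}_{Q'}(l)=\mathrm{Tr}_T^P(\mathrm{Br}_{Q'}(a))$, so $\mathrm{id}_{S'}$ is a trace from $T/Q'$ and $S'$ is a summand of the module induced from its restriction to $T/Q'$. If that restriction were free, $S'$ would be free over $D_8$. So $T=Q'\times U$. Now $C_G(T)=T$, and by (2) $\mathrm{Br}_T(l)\in\mathrm{Tr}_T^P(kT)$ has augmentation in $2k=0$. An idempotent of the local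 algebra $kT$ with augmentation $0$ is $0$, a contradiction. So $\mathrm{Br}_P(l)\ne0$, $l$ is a source idempotent, and $j$ is conjugate to $l$ in $B^P$. Thus $\dim\mathrm{Br}_{Q'}(j)S'=4$.

**Failure of stability.** On the trivial module $\mathrm{Br}_Q(j)$ has rank $1$ for all $Q\le P$: nontrivial orbits of $p$-groups contribute $0$ to the augmentation, so the augmentations of $\mathrm{Br}_Q(j)$, $j$ and $\mathrm{Br}_P(j)=1$ agree. Put $f'=g^{-1}\mathrm{Br}_{Q'}(j)g=\mathrm{Br}_{Q_1}(g^{-1}jg)$. On the modules $k,S_1$ of the principal block of $C$ the ranks are $(1,0)$ for $f$ and $(1,4)$ for $f'$, and both are $0$ on the third simple module. The map $y\mapsto g^{-1}y$ identifies ${}_\varphi(jBj)$ with $(g^{-1}jg)Bj$. So by (4) and (5) the number of $y$ with $wyw^{-1}=y$ for $w\in Q_1$ is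
$$\dim fCf=c_{kk}\ \text{ in }{}_{Q_1}Y,\qquad \dim f'Cf=c_{kk}+4c_{S_1k}\ \text{ in }{}_\varphi Y .$$
These differ, so ${}_\varphi Y\not\cong{}_{Q_1}Y$: *no source idempotent of this block has an $\mathcal F$-stable basis.*

The example also shows what to repair. The faulty quantity is a rank, $\dim\mathrm{Br}_{Q_1}(i)S_1$, and it is wrong by $4=|N_1:Q_1|$, the rank of one free module. An idempotent from $B_{Q_1}^P$ orthogonal to $j$ could supply it without touching larger subgroups. The general proof does this at all pairs $(Q,S)$, from large $Q$ to small $Q$. Two things have to be shown: that the error at a pair is always a multiple of a free module, and that enough free summands are available.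

Here is the language for that.

**Definition (subordinate; ranks).** An idempotent $i\in B^P$ is *subordinate* if $\mathrm{Br}_R(i)=\mathrm{Br}_R(i)e_R$ for all $R\le P$. For a simple $kC_G(Q)$-module $S$ and $g\in G$, ${}^gS$ is the $kC_G({}^gQ)$-module on the space $S$ with $c$ acting as $g^{-1}cg$. Let $\mathcal S$ be the set of pairs $(Q,S)$ with $Q\le P$ and $S$ a simple $kC_G(Q)e_Q$-module up to isomorphism. Write $(Q,S)\sim(Q_1,S_1)$ if ${}^gQ=Q_1$ and ${}^gS\cong S_1$ for some $g\in G$; then ${}^ge_Q=e_{Q_1}$. For an idempotent $i\in B^P$ put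
$$m_i(Q,S)=\dim_k\mathrm{Br}_Q(i)S .$$

Thus $i$ is almost source iff it is subordinate and $\mathrm{Br}_P(i)\neq0$; then $\mathrm{Br}_R(i)\ne0$ for all $R\le P$, because $\mathrm{Br}_P=\mathrm{Br}_P\circ\mathrm{Br}_R$. The zero idempotent is subordinate. As ${}^ui=i$ for $u\in P$, $m_i$ is constant on $P$-orbits. In $S_7$, $(Q_1,S_1)\sim(Q',S')$, and $m_j$ takes the values $0$ and $4$ on this class.

**Definition ($\mathcal F$-invariant).** An idempotent $w\in B^P$ is *$\mathcal F$-invariant* if for all $Q\le P$ and $g\in G$ with ${}^g(Q,e_Q)\le(P,e_P)$ the idempotents $w$ and $g^{-1}wg$ are conjugate by a unit of $(kG)^Q$.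

For example $1_B$ is $\mathcal F$-invariant, being central. The plan is: make $m_i$ constant on $\sim$-classes; deduce that $i$ is $\mathcal F$-invariant; deduce that $Y$ is $\mathcal F$-stable.

## 4. Simple modules as modules for $p$-groups

Throughout this section $R\trianglelefteq M$ are $p$-subgroups of $G$ and $\bar A=kC_G(R)$. The first lemma recognizes traces from the bottom group.

**Lemma 1.** If $c\in\bar A^M$ and $\mathrm{Br}_T(c)=0$ for all $R<T\le M$, then $c\in\bar A_R^M$.

*Proof.* Every $x\in C_G(R)$ has stabilizer $T=C_M(x)\ge R$. If $T>R$, then $x\in C_G(T)$, so the coefficient of $x$ in $c$ is its coefficient in $\mathrm{Br}_T(c)=0$. Hence $c$ is a combination of orbit sums $\mathrm{Tr}_R^M(x)$ of elements $x$ with stabilizer $R$. $\square$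

**Definition (multiplicity module, free multiplicity).** Let $S$ be a simple $\bar A$-module and $M_S=\{x\in M:{}^xS\cong S\}\ge R$. For $x\in M_S$ there is $\theta_x\in GL(S)$, unique up to a scalar, with $\theta_xc\theta_x^{-1}={}^xc$ on $S$ for all $c\in C_G(R)$. The $p$-power map is bijective on $k^\times$, so multiplication by $|M_S|$ is both bijective and zero on $H^n(M_S,k^\times)$, $n=1,2$; these groups vanish. Hence the $\theta_x$ can be chosen, in exactly one way, as a homomorphism $M_S\to GL(S)$. For $x\in R$ the map $\theta_x$ is a scalar, and $\mathrm{Hom}(R,k^\times)=1$, so $\theta$ is trivial on $R$ and $S$ is a $k[M_S/R]$-module. For a $p$-group $X$, the *free multiplicity* of a $kX$-module is the multiplicity of the indecomposable module $kX$ in it; it is additive on direct sums.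

By uniqueness, $\theta$ is compatible with restriction to subgroups of $M$ and with conjugation: on ${}^gS$, the element $gxg^{-1}$ acts as $\theta_x$. For an idempotent $f\in\bar A^M$ each $\theta_x$ commutes with $f$, so $fS$ is a direct summand of the $k[M_S/R]$-module $S$.

*Example.* If $x\in M_S\cap C_G(R)$, then $\theta_x$ is just the action of $x$ when $M_S\le C_G(R)$, by uniqueness. So in $S_7$, for $R=Q'$, $M=P$, $S'$ is the $kD_8$-module of Section 3, with free multiplicity $0$; for $R=Q_1$, $M=N_1$, $S_1$ has free multiplicity $1$ over $k[N_1/Q_1]$.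

The next lemma says that traces act with free images, that free summands can be realized by trace idempotents, and that trace idempotents are determined by ranks.

**Lemma 2.** Let $f,f'\in\bar A^M$ be idempotents.

(a) If $f\in\bar A_R^M$, then $fS$ is a free $k[M_S/R]$-module for every $S$.

(b) If $fS$ has free multiplicity $\ge r$ over $k[M_S/R]$, there is an idempotent $l\in f\bar A_R^Mf$ with $lS\cong k[M_S/R]^r$ and $lS'=0$ for all simple $S'$ not $M$-conjugate to $S$.

(c) If $f,f'\in\bar A_R^M$ and $\dim fS=\dim f'S$ for all $S$, then $vu=f$ and $uv=f'$ for some $u\in f'\bar A_R^Mf$, $v\in f\bar A_R^Mf'$. In particular $f\approx f'$ in $\bar A^M$.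

*Proof.* Let $\pi:\bar A\to\bar A/J(\bar A)=\prod_S\mathrm{End}_k(S)$. The group $M$ permutes the factors, and $M_S$ acts on $\mathrm{End}_k(S)$ as conjugation by the $\theta_x$. Projecting to representatives $S$ of the $M$-orbits identifies $(\bar A/J(\bar A))^M$ with $\prod_S\mathrm{End}_{k[M_S/R]}(S)$. Since $R$ acts trivially on $\bar A$, we have $\bar A^R=\bar A$, and the coordinate at $S$ of the trace of an element of $\mathrm{End}_k(S)$ is its trace over $M_S/R$; factors in the same orbit give nothing more. So
$$\pi(\bar A_R^M)=\mathrm{Tr}_R^M(\bar A/J(\bar A))=\prod_S\mathrm{Tr}_1^{M_S/R}(\mathrm{End}_k(S)),$$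
an ideal of $(\bar A/J(\bar A))^M$.

(a) On $S$ we have $f=\mathrm{Tr}_1^{M_S/R}(a)$ for some $a\in\mathrm{End}_k(S)$, so $f=fff=\mathrm{Tr}_1^{M_S/R}(faf)$ and the identity of $fS$ is a trace from $1$. By Higman's criterion $fS$ is projective, hence free, since $M_S/R$ is a $p$-group.

(b) Choose an idempotent $\varepsilon=f\varepsilon f\in\mathrm{End}_{k[M_S/R]}(S)$ with $\varepsilon S\cong k[M_S/R]^r$. Since $\varepsilon S$ is projective, its identity is a trace from $1$, so $\varepsilon\in\mathrm{Tr}_1^{M_S/R}(\mathrm{End}_k(S))$. Extending by $0$ off the orbit of $S$ we get an idempotent of $\pi(f)\pi(\bar A_R^M)\pi(f)=\pi(f\bar A_R^Mf)$. Lift it to an idempotent $l\in f\bar A_R^Mf$. It acts on $S$ as $\varepsilon$.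

(c) By (a), $fS$ and $f'S$ are free of the same rank, so isomorphic over $k[M_S/R]$, for all $S$. This gives $\bar u\in\pi(f')(\bar A/J(\bar A))^M\pi(f)$ and $\bar v\in\pi(f)(\bar A/J(\bar A))^M\pi(f')$ with $\bar v\bar u=\pi(f)$, $\bar u\bar v=\pi(f')$. As $\pi(f),\pi(f')$ lie in the ideal $\pi(\bar A_R^M)$, so do $\bar u=\bar u\pi(f)$ and $\bar v=\bar v\pi(f')$. Hence they lift to $u\in f'\bar A_R^Mf$ and $v\in f\bar A_R^Mf'$. Now $vu-f$ and $uv-f'$ lie in $J(\bar A)$, so they are nilpotent, and $vu$, $uv$ are invertible in $f\bar A^Mf$, $f'\bar A^Mf'$. Replace $v$ by $(vu)^{-1}v\in f\bar A_R^Mf'$ as in Section 2. $\square$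

*Example.* Let $G=A_5$, $p=2$, $B$ the principal block, $P$ a Klein four-group. Here $C_G(R)=P$ for $1\ne R\le P$, and the simple $B$-modules have dimensions $1,2,2$. Let $j$ be a source idempotent. For $1\neq R\le P$ the idempotents $\mathrm{Br}_R(j)$, $\mathrm{Br}_R(1_B)$ of the local algebra $kP$ are nonzero, hence $1$. So $\mathrm{Br}_R(1_B-j)=0$, and by Lemma 1 (with $R=1$, $M=P$) $1_B-j\in(kG)_1^P$. By Lemma 2(a) it has free images on the simple modules, which have dimension less than $4$. Hence $1_B-j=0$. So here $j=1_B$ is central, and $Y$ is $\mathcal F$-stable: the first guess works for $A_5$, with $|Y|/|P|=(60-16)/4=11$.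

## 5. Local ranks decide conjugacy up to free summands

If all $\mathrm{Br}_R(f)$ and $\mathrm{Br}_R(f')$ are conjugate, then $f$ and $f'$ should be conjugate in the fixed-point algebra. The lemma proves this, and when the hypothesis at the bottom group is missing it controls the difference.

**Lemma 3.** Let $Q\trianglelefteq N$ be $p$-subgroups of $G$, $A=kC_G(Q)$, and $f,f'\in A^N$ idempotents such that $\mathrm{Br}_R(f)$ and $\mathrm{Br}_R(f')$ are conjugate in $kC_G(R)$ for all $Q<R\le N$. Then $f=f_0+f_1$ and $f'=f_0'+f_1'$ (orthogonal idempotents of $A^N$) with $f_0\approx f_0'$ in $A^N$ and $f_1,f_1'\in A_Q^N$. If moreover $f,f'$ are conjugate in $A$, then they are conjugate in $A^N$.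

*Proof.* Let $R_1=N,R_2,\dots,R_n=Q$ represent the $N$-classes of subgroups $R$ with $Q\le R\le N$, ordered so that $|R_1|\ge|R_2|\ge\cdots$. By induction on $s\le n-1$ we find orthogonal decompositions $f=a_s+b_s$, $f'=a_s'+b_s'$ in $A^N$ with $a_s\approx a_s'$ in $A^N$ and $\mathrm{Br}_{R_t}(b_s)=\mathrm{Br}_{R_t}(b_s')=0$ for $t\le s$. Start with $a_0=a_0'=0$. For the passage from $s$ to $s+1\le n-1$ put $R=R_{s+1}>Q$, $M=N_N(R)$, $\bar A=kC_G(R)$, $b=b_s$, $b'=b_s'$, $c=\mathrm{Br}_R(b)$, $c'=\mathrm{Br}_R(b')$; the last two are idempotents of $\bar A^M$.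

**Step 1: $c$ and $c'$ are traces.** This is to make Lemma 2(c) applicable. Every $T$ with $R<T\le M$ is $N$-conjugate to some $R_t$ with $t\le s$. As $b\in A^N$, $\mathrm{Br}_T(c)=\mathrm{Br}_T(b)=0$, and likewise for $c'$. By Lemma 1, $c,c'\in\bar A_R^M$.

**Step 2: $c$ and $c'$ are equivalent through traces.** From $\mathrm{Br}_R(f)\approx\mathrm{Br}_R(f')$ and $\mathrm{Br}_R(a_s)\approx\mathrm{Br}_R(a_s')$ in $\bar A$ we get by subtraction $\dim cS=\dim c'S$ for all simple $S$. By Lemma 2(c), $vu=c$, $uv=c'$ with $u\in c'\bar A_R^Mc$, $v\in c\bar A_R^Mc'$.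

**Step 3: lift $c$ and $c'$.** We want idempotents $b_1,b_1'$ over $c,c'$ with no part invisible to $\mathrm{Br}_R$. By (2), $\mathrm{Br}_R$ maps $bA_R^Nb$ onto $c\bar A_R^Mc\ni c$. Lift $c$ to an idempotent $b_1\in bA_R^Nb$, take a primitive decomposition of $b_1$ in $A^N$ and delete the members killed by $\mathrm{Br}_R$. The members lie in the ideal $A_R^N$, so the new $b_1$ is still in $bA_R^Nb$, and it still maps to $c$. Choose $b_1'\in b'A_R^Nb'$ similarly.

**Step 4: $b_1\approx b_1'$ in $A^N$.** By (2), $\mathrm{Br}_R(b_1'A_R^Nb_1)=c'\bar A_R^Mc$ and $\mathrm{Br}_R(b_1A_R^Nb_1')=c\bar A_R^Mc'$. Lift $u,v$ to $\tilde u\in b_1'A_R^Nb_1$, $\tilde v\in b_1A_R^Nb_1'$. A primitive idempotent of $b_1A^Nb_1$ is conjugate there to a member of the chosen decomposition, so it is not killed by $\mathrm{Br}_R$. Hence the ideal $\ker(\mathrm{Br}_R)\cap b_1A^Nb_1$ contains no nonzero idempotent and is nilpotent. It contains $\tilde v\tilde u-b_1$, so $\tilde v\tilde u$ is invertible in $b_1A^Nb_1$. Likewise $\tilde u\tilde v$ is invertible in $b_1'A^Nb_1'$.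 By Section 2, $b_1\approx b_1'$.

**Step 5: next stage and end.** Put $a_{s+1}=a_s+b_1$, $b_{s+1}=b-b_1$, and similarly with primes. Then $a_{s+1}\approx a_{s+1}'$, $\mathrm{Br}_R(b_{s+1})=c-c=0$, and for $t\le s$ $\mathrm{Br}_{R_t}(b_{s+1})=0$ because $b_{s+1}\in bA^Nb$. After the last stage put $f_0=a_{n-1}$, $f_1=b_{n-1}$, likewise with primes. Then $\mathrm{Br}_R(f_1)=0$ for all $Q<R\le N$, so $f_1\in A_Q^N$ by Lemma 1; likewise $f_1'\in A_Q^N$. If $f,f'$ are conjugate in $A$, then $\dim f_1S=\dim f_1'S$ for all $S$, so $f_1\approx f_1'$ in $A^N$ by Lemma 2(c) with $R=Q$, $M=N$. Adding, $f\approx f'$ in $A^N$. $\square$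

The consequence that drives the construction: in Lemma 3, without the last hypothesis, let $S$ be a simple $A$-module with $N_S=N$. Then over $k[N/Q]$
$$fS\cong U\oplus k[N/Q]^r,\qquad f'S\cong U\oplus k[N/Q]^{r'}\tag{6}$$
with the same $U$, where $U$ has no free summand and $r,r'$ are the free multiplicities. Indeed $f_0S\cong f_0'S$, because the equivalence is given by elements of $A^N$, which commute with the $\theta_x$; and $f_1S,f_1'S$ are free by Lemma 2(a). So two idempotents that agree at all larger subgroups differ at $(Q,S)$ only by free modules.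

## 6. Fully normalized pairs

For $(Q,S)\in\mathcal S$ let $N_G(Q,S)=\{h\in N_G(Q):{}^hS\cong S\}$ and $N_P(Q,S)=P\cap N_G(Q,S)\ge Q$. In each $\sim$-class we need a pair to which all others can be compared over their full stabilizers in $P$.

**Lemma 4.** Every $\sim$-class $\mathcal C\subseteq\mathcal S$ contains a pair $(Q',S')$ such that for each $(Q_1,S_1)\in\mathcal C$, with $N_1=N_P(Q_1,S_1)$, there is $g\in G$ with ${}^gQ_1=Q'$, ${}^gS_1\cong S'$, ${}^gN_1\le N_P(Q',S')$ and ${}^g(N_1,e_{N_1})\le(P,e_P)$.

*Proof.* **Step 1: a block of the stabilizer.** The aim is to use the conjugacy of maximal Brauer pairs in $H=N_G(Q,S)$, for $(Q,S)\in\mathcal S$. We have $H\ge QC_G(Q)$, and $H$ fixes $e_Q$, the block containing $S$. Central idempotents of $kH$ lie in $kC_H(Q)=kC_G(Q)$, hence in $Z(kC_G(Q))$; so $e_Q$ is primitive among them, that is, a block of $kH$.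

**Step 2: its Brauer pairs are pairs for $G$.** For $Q\le R\le H$ we have $C_H(R)=C_G(R)$, since $C_G(R)\le C_G(Q)\le H$. So normal inclusions between pairs $(R,f)$ with $Q\le R\le H$ mean the same in $H$ and in $G$, hence so do all inclusions, because the groups in a chain of normal inclusions also contain $Q$. Since $\mathrm{Br}_Q(e_Q)=e_Q$, $(Q,e_Q)$ is the only $(kH,e_Q)$-Brauer pair with first component $Q$. Therefore the $(kH,e_Q)$-Brauer pairs $(R,f)$ with $R\ge Q$ are exactly the pairs with $Q\le R\le H$ and $(Q,e_Q)\le(R,f)$ in $G$. All maximal $(kH,e_Q)$-Brauer pairs have $R\ge Q$, because $Q$ is normal in $H$, and they are $H$-conjugate.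

**Step 3: the choice of $(Q',S')$.** Take $(Q,S)\in\mathcal C$ and let $(R,f)$ be maximal for $H$. It is a Brauer pair of $B$, since $(Q,e_Q)\le(R,f)$. Choose $g$ with ${}^g(R,f)\le(P,e_P)$ and put $Q'={}^gQ$, $S'={}^gS$. Then ${}^g(Q,e_Q)\le(P,e_P)$, so ${}^ge_Q=e_{Q'}$ and $(Q',S')\in\mathcal C$. Put $N'=N_P(Q',S')$. As ${}^gR\le P$ and ${}^gR\le{}^gH=N_G(Q',S')$, we have ${}^gR\le N'$, and ${}^g(R,f)\le(N',e_{N'})$ by uniqueness. The pair $(N',e_{N'})$ contains $(Q',e_{Q'})$ and $N'\le{}^gH$, so it is a Brauer pair for $N_G(Q',S')$ and its block $e_{Q'}$. As ${}^g(R,f)$ is maximal there, $(N',e_{N'})={}^g(R,f)$ is maximal.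

**Step 4: comparison.** Let $(Q_1,S_1)\in\mathcal C$ and pick $h$ with ${}^hQ_1=Q'$, ${}^hS_1\cong S'$. Then ${}^he_{Q_1}=e_{Q'}$, so ${}^h(N_1,e_{N_1})$ contains $(Q',e_{Q'})$, and ${}^hN_1\le N_G(Q',S')$. So it is a Brauer pair for $N_G(Q',S')$ and lies in a maximal one. By conjugacy some $x\in N_G(Q',S')$ satisfies ${}^{xh}(N_1,e_{N_1})\le(N',e_{N'})\le(P,e_P)$. Take $g=xh$. $\square$

Fix such a pair $(Q_{\mathcal C},S_{\mathcal C})$ for each class and put $N_{\mathcal C}=N_P(Q_{\mathcal C},S_{\mathcal C})$. For an idempotent $w\in B^P$ let $c_{\mathcal C}(w)$ be the free multiplicity of the $k[N_{\mathcal C}/Q_{\mathcal C}]$-module $\mathrm{Br}_{Q_{\mathcal C}}(w)S_{\mathcal C}$. The class of $(P,S_P)$ is a singleton, denoted $\mathcal P$, and $c_{\mathcal P}(w)=m_w(P,S_P)$.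

*Example.* In $S_7$ the pair $(Q',S')$ has $N_P(Q',S')=P$, and $g=(15)(26)$ sends $N_1=\langle(12),(34),(56)\rangle$ into $P$. Over $k[P/Q']$ the module $S'$ has free multiplicity $0$, but over $k[{}^gN_1/Q']$ it is free of rank $1$. So passing to the smaller group can create free summands, which a primitive $j$ cannot match at $(Q_1,S_1)$.

## 7. Adjusting ranks from the top down

The next lemma changes one free multiplicity at one pair, inside a given idempotent $w$, without disturbing pairs with subgroups of the same or larger order, and without losing subordination.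

**Lemma 5 (adjustment).** Let $w\in B^P$ be an idempotent, $i\in wB^Pw$ a subordinate idempotent, $(Q,S)\in\mathcal S$, $N_1=N_P(Q,S)$. Let $r_1$ be the free multiplicity of the $k[N_1/Q]$-module $\mathrm{Br}_Q(i)S$, and let $r\ge0$ be at most that of $\mathrm{Br}_Q(w)S$. Then there is a subordinate idempotent $i^+=i\pm l\in wB^Pw$, with $l\in B_Q^P$ an idempotent, such that

- $\mathrm{Br}_Q(i^+)S$ has free multiplicity $r$,
- $m_{i^+}(Q,S)=m_i(Q,S)+(r-r_1)|N_1:Q|$,
- $\mathrm{Br}_R(l)T=0$ for all $(R,T)\in\mathcal S$ with $|R|\ge|Q|$ that are not $P$-conjugate to $(Q,S)$.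

*Proof.* If $r=r_1$ take $l=0$.

**Step 1: find $l$.** We look for $l$ in $w-i$ if something must be added, and in $i$ if something must be removed. Put $h=w-i$ if $r>r_1$ and $h=i$ if $r<r_1$. Let $\bar A=kC_G(Q)$, $M=N_P(Q)$, so that $M_S=N_1$, and $f=\mathrm{Br}_Q(h)\in\bar A^M$. Since $\mathrm{Br}_Q(w)S=\mathrm{Br}_Q(i)S\oplus\mathrm{Br}_Q(w-i)S$, in both cases $fS$ has free multiplicity at least $|r-r_1|$. Lemma 2(b) gives an idempotent $\bar l\in f\bar A_Q^Mf$ with $\bar lS$ free of rank $|r-r_1|$ and $\bar lS'=0$ for $S'$ not $M$-conjugate to $S$. By (2), $\mathrm{Br}_Q$ maps $hB_Q^Ph=h(kG)_Q^Ph$ onto $f\bar A_Q^Mf$. Lift $\bar l$ to an idempotent $l\in hB_Q^Ph$ and delete from a primitive decomposition of $l$ in $B^P$ the members killed by $\mathrm{Br}_Q$; still $\mathrm{Br}_Q(l)=\bar l$. Put $i^+=i+l$ if $r>r_1$ and $i^+=i-l$ if $r<r_1$. Both are idempotents of $wB^Pw$.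

**Step 2: the three assertions.** We have $\mathrm{Br}_Q(i^+)S=\mathrm{Br}_Q(i)S\oplus\bar lS$, respectively $\mathrm{Br}_Q(i)S=\mathrm{Br}_Q(i^+)S\oplus\bar lS$. This gives the first two. For the third let $|R|\ge|Q|$. If $R$ is not $P$-conjugate to $Q$, it is not $P$-conjugate to a subgroup of $Q$, so $\mathrm{Br}_R(l)=0$. If $R={}^uQ$ with $u\in P$, then, as ${}^ul=l$, $\mathrm{Br}_R(l)T$ is the space $\bar l\,({}^{u^{-1}}T)$, and this is $0$ unless ${}^{u^{-1}}T$ is $M$-conjugate to $S$.

**Step 3: subordination after removal.** If $i^+=i-l$, then $\mathrm{Br}_R(i^+)=\mathrm{Br}_R(i)\mathrm{Br}_R(i^+)=e_R\mathrm{Br}_R(i^+)$ for all $R\le P$.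

**Step 4: subordination after addition.** Let $i^+=i+l$. We must show that $l$ is subordinate, and it suffices to treat a primitive constituent $l_0$ of $l$ in $B^P$. We have $l_0\in B_Q^P$ and $\mathrm{Br}_Q(l_0)\ne0$. The idempotent $\bar l(1-e_Q)$ annihilates all simple modules, since the $M$-conjugates of $S$ belong to $e_Q$; so it is $0$, and $\mathrm{Br}_Q(l_0)=\mathrm{Br}_Q(l_0)\bar l=\mathrm{Br}_Q(l_0)e_Q$.

We show $\mathrm{Br}_R(l_0)(1-e_R)=0$ for all $R\le P$ by descending induction on $|R|$. If $R$ is not $P$-conjugate to a subgroup of $Q$, then $\mathrm{Br}_R(l_0)=0$. If $R$ is $P$-conjugate to $Q$, the claim follows from the case $R=Q$ by conjugation. Otherwise $|R|<|Q|$. Put $M'=N_P(R)$ and $c=\mathrm{Br}_R(l_0)(1-e_R)$, an idempotent of $kC_G(R)^{M'}$. For $R<T\le M'$ we have $\mathrm{Br}_T(l_0)=\mathrm{Br}_T(l_0)e_T$ by induction and $\mathrm{Br}_T(e_R)e_T=e_T$ because $(R,e_R)\le(T,e_T)$ with $R\trianglelefteq T$. Hence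
$$\mathrm{Br}_T(c)=\mathrm{Br}_T(l_0)e_T(1-\mathrm{Br}_T(e_R))=0 .$$
By Lemma 1, $c\in(kC_G(R))_R^{M'}$. Also $c=\mathrm{Br}_R(l_0)\,c\,\mathrm{Br}_R(l_0)$, so $c\in\mathrm{Br}_R(l_0B_R^Pl_0)$ by (2). Since $|R|<|Q|$, $\mathrm{Br}_Q(B_R^P)=0$, so $l_0\notin B_R^P$. Thus $l_0B_R^Pl_0$ is a proper ideal of the local algebra $l_0B^Pl_0$, hence nilpotent. So $c$ is a nilpotent idempotent, that is, $c=0$. $\square$

**Proposition 6.** Let $w\in B^P$ be an $\mathcal F$-invariant idempotent and let $0\le c_{\mathcal C}\le c_{\mathcal C}(w)$ be integers, one for each class $\mathcal C$. Then there is a subordinate idempotent $i\in wB^Pw$ such that $m_i$ is constant on $\sim$-classes and $c_{\mathcal C}(i)=c_{\mathcal C}$ for all $\mathcal C$.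

*Proof.* Start with $i=0$ and treat the classes in descending order of $|Q_{\mathcal C}|$. Suppose $\mathcal C$ is to be treated and $m_i$ is constant on all classes of pairs with larger subgroup. First adjust $i$ at $(Q_{\mathcal C},S_{\mathcal C})$ to free multiplicity $c_{\mathcal C}$ by Lemma 5. Then take, one after another, representatives $(Q_1,S_1)$ of the other $P$-orbits in $\mathcal C$. Write $i$ for the current idempotent, $(Q',S')=(Q_{\mathcal C},S_{\mathcal C})$, $N_1=N_P(Q_1,S_1)$, take $g$ as in Lemma 4, and put $N={}^gN_1\le N_{\mathcal C}$. Put $f=\mathrm{Br}_{Q'}(i)$ and $f'=\mathrm{Br}_{Q'}({}^gi)={}^g\mathrm{Br}_{Q_1}(i)$. Both are idempotents of $(kC_G(Q'))^N$, and $Q'\trianglelefteq N$.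

**Step 1: the error is free.** We compare $f$ and $f'$ by (6). Let $Q'<T\le N$ and $T_1=g^{-1}Tg\le N_1$. Since ${}^g(N_1,e_{N_1})\le(P,e_P)$, (3) gives ${}^ge_{T_1}=e_T$. So $\mathrm{Br}_T(f)=\mathrm{Br}_T(i)$ and $\mathrm{Br}_T(f')={}^g\mathrm{Br}_{T_1}(i)$ both lie in $kC_G(T)e_T$. On a simple $kC_G(T)e_T$-module $X$ they have ranks $m_i(T,X)$ and $m_i(T_1,{}^{g^{-1}}X)$, which are equal since $|T|>|Q'|$. So they are conjugate in $kC_G(T)$, and the hypothesis of Lemma 3 holds. As $N\le N_{\mathcal C}$ stabilizes $S'$, (6) gives over $k[N/Q']$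
$$fS'\cong U\oplus k[N/Q']^r,\qquad f'S'\cong U\oplus k[N/Q']^{r_1}.$$
Here $f'S'$ is the transport via $g$ of the $k[N_1/Q_1]$-module $\mathrm{Br}_{Q_1}(i)S_1$, which thus has free multiplicity $r_1$. Comparing dimensions,
$$m_i(Q',S')-m_i(Q_1,S_1)=(r-r_1)|N_1:Q_1|.\tag{7}$$

**Step 2: enough free summands are available.** To correct the error with Lemma 5 we need that the free multiplicity of $\mathrm{Br}_{Q_1}(w)S_1$ over $k[N_1/Q_1]$ is at least $r$. Since ${}^g(N_1,e_{N_1})\le(P,e_P)$ and $w$ is $\mathcal F$-invariant, $w$ and $g^{-1}wg$ are conjugate in $(kG)^{N_1}$. Applying $\mathrm{Br}_{Q_1}$, which maps $(kG)^{N_1}$ to $(kC_G(Q_1))^{N_1}$, we see that $\mathrm{Br}_{Q_1}(w)$ and $g^{-1}\mathrm{Br}_{Q'}(w)g$ are conjugate in $(kC_G(Q_1))^{N_1}$. Hence $\mathrm{Br}_{Q_1}(w)S_1$ is isomorphic to the transport via $g^{-1}$ of $\mathrm{Br}_{Q'}(w)S'$ restricted to $N$. This has $fS'$ as a direct summand, because $i\in wB^Pw$. So its free multiplicity is at least $r$.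

**Step 3: adjust, and check that nothing is destroyed.** By Lemma 5 we adjust $i$ at $(Q_1,S_1)$ to free multiplicity $r$. By (7), afterwards $m_i(Q_1,S_1)=m_i(Q',S')$. By the third assertion of Lemma 5, the adjustment changes the action of $\mathrm{Br}_R(i)$ on $T$ for no $(R,T)\in\mathcal S$ with $|R|\ge|Q_1|$ except the $P$-conjugates of $(Q_1,S_1)$. So the ranks already equalized, at larger subgroups and at subgroups of the same order, remain, as do the values $c_{\mathcal C}(i)=c_{\mathcal C}$. After all classes have been treated the proposition holds. $\square$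

## 8. From constant ranks to $\mathcal F$-characteristic bisets

**Lemma 7.** Let $i$ be subordinate with $m_i$ constant on $\sim$-classes. Then $i$ is $\mathcal F$-invariant. If $i$ is almost source and $\mathcal F$-invariant, every $P$-$P$-stable basis $Y$ of $iBi$ is $\mathcal F$-stable.

*Proof.* **Step 1: constant ranks give $\mathcal F$-invariance.** Let ${}^g(Q,e_Q)\le(P,e_P)$ and $i'=g^{-1}ig\in(kG)^Q$. For $R\le Q$ we have ${}^ge_R=e_{{}^gR}$. So $\mathrm{Br}_R(i)$ and $\mathrm{Br}_R(i')=g^{-1}\mathrm{Br}_{{}^gR}(i)g$ lie in $kC_G(R)e_R$, and on a simple module $S$ of this block they have ranks $m_i(R,S)=m_i({}^gR,{}^gS)$. Hence they are conjugate in $kC_G(R)$ for all $R\le Q$, including $R=1$. Lemma 3 with $1$ and $Q$ in the roles of its $Q$ and $N$, including its last statement, shows that $i,i'$ are conjugate in $(kG)^Q$.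

**Step 2: $\mathcal F$-invariance gives stability.** Let $\varphi:Q\to P$, $\varphi(w)=gwg^{-1}$, be a morphism in $\mathcal F$, with ${}^g(Q,e_Q)\le(P,e_P)$. Write $i'=g^{-1}ig=aia^{-1}$ with $a$ a unit of $(kG)^Q$. The map $y\mapsto g^{-1}y$ is an isomorphism ${}_\varphi(iBi)\cong i'Bi$ of $kQ$-$kP$-bimodules, since $g^{-1}\varphi(w)y=w\,g^{-1}y$ and $g^{-1}iBi=i'Bi$. The map $x\mapsto a^{-1}x$ is an isomorphism $i'Bi\cong iBi$ of $kQ$-$kP$-bimodules, since $a$ commutes with $Q$. Similarly $y\mapsto yg$ and $x\mapsto xa$ give $(iBi)_\varphi\cong iBi'\cong iBi$ as $kP$-$kQ$-bimodules. For $p$-groups, permutation bases are determined by the module (Section 1, with $\Gamma=Q\times P$ and $P\times Q$), so ${}_\varphi Y\cong{}_QY$ and $Y_\varphi\cong Y_Q$. $\square$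

Condition (ii) depends only on the rank at the top.

**Lemma 8.** Let $i$ be almost source and $m=m_i(P,S_P)$. Then $|Y|/|P|$ is prime to $p$ iff $p\nmid m$.

*Proof.* **Step 1: decompose $i$.** The map $\mathrm{Br}_P$ sends primitive idempotents of $B^P$ to primitive ones or $0$, $\mathrm{Br}_P(i)\in kC_G(P)e_P$, and a primitive idempotent of $kC_G(P)e_P$ has rank $1$ on $S_P$. So $i=j_1+\dots+j_m+i_1$ in $B^P$ with source idempotents $j_s$ and $i_1$ a sum of primitive idempotents $l$ with $\mathrm{Br}_P(l)=0$. By Section 2, $j_s\approx j_t$ in $B^P$, so $\dim j_sBj_t=\dim j_1Bj_1$ for all $s,t$.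

**Step 2: the other constituents contribute multiples of $p|P|$.** Let $l$ be as above. As $l\in\sum_{T<P}(kG)_T^P$, Rosenberg's lemma gives $l=\mathrm{Tr}_T^P(c)$ with $T<P$ and $c\in lB^Tl$. For any idempotent $h\in B^P$, $lBh$ is a direct summand of the $k[P\times P]$-module $kG$, so a permutation module. Left multiplication by $c$ on $lBh$ commutes with $T\times P$, and its trace from $T\times P$ to $P\times P$ is left multiplication by $\mathrm{Tr}_T^P(c)=l$, the identity. So by Higman's criterion each indecomposable summand $k[(P\times P)/\Delta]$ of $lBh$ has $\Delta$ contained in a conjugate of $T\times P$. Since $kG$ is free under $1\times P$, $\Delta\cap(1\times P)=1$. So $\Delta$ projects injectively into a conjugate of $T$, and $|\Delta|\le|T|<|P|$. Hence $p|P|$ divides $|P|^2/|\Delta|$, so it divides $\dim lBh$, and similarly $\dim hBl$.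

**Step 3: count.** Summing over the constituents, $\dim iBi\equiv m^2\dim j_1Bj_1\pmod{p|P|}$. By Puig's result $\dim(j_1Bj_1)/|P|$ is prime to $p$. So $|Y|/|P|=\dim(iBi)/|P|$ is prime to $p$ iff $p\nmid m$. $\square$

*Proof of Theorem A.* Apply Proposition 6 with $w=1_B$, $c_{\mathcal P}=1$ and $c_{\mathcal C}=0$ for $\mathcal C\neq\mathcal P$. This is admissible: $1_B$ is $\mathcal F$-invariant, and $\mathrm{Br}_P(1_B)$ acts as the identity on $S_P$, so $c_{\mathcal P}(1_B)=\dim S_P\ge1$. The resulting $i$ is subordinate, $m_i$ is constant on $\sim$-classes, and $m_i(P,S_P)=1$. So $\mathrm{Br}_P(i)\in kC_G(P)e_P$ is an idempotent of rank $1$ on the unique simple module of this block; hence it is nonzero and primitive in $kC_G(P)$, and $i$ is an almost source idempotent. Condition (i) holds for any almost source idempotent (known). Condition (ii) holds by Lemma 8, since $p\nmid1$. Condition (iii) holds by Lemma 7. $\blacksquare$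

## 9. All almost source idempotents with a stable basis

The same tools classify the stable choices. Let $c_{\mathcal C}^{\max}=c_{\mathcal C}(1_B)$ be the free multiplicity of $S_{\mathcal C}$ as a $k[N_{\mathcal C}/Q_{\mathcal C}]$-module; in particular $c_{\mathcal P}^{\max}=\dim S_P$.

**Theorem B.**

1. *For an almost source idempotent $i$ the following are equivalent: $Y$ is $\mathcal F$-stable; $m_i$ is constant on $\sim$-classes; $i$ is $\mathcal F$-invariant. Call such $i$ stable. If $i$ is stable, $Y$ is $\mathcal F$-characteristic iff $p\nmid c_{\mathcal P}(i)$.*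
2. *$i\mapsto(c_{\mathcal C}(i))_{\mathcal C}$ induces a bijection from $(B^P)^\times$-conjugacy classes of stable almost source idempotents to tuples of integers with $0\le c_{\mathcal C}\le c^{\max}_{\mathcal C}$ and $c_{\mathcal P}\ge1$.*
3. *For stable $i,i'$: $i$ is $(B^P)^\times$-conjugate to an idempotent of $i'B^Pi'$ iff $c_{\mathcal C}(i)\le c_{\mathcal C}(i')$ for all $\mathcal C$. In particular the stable $i_{\min}$ with $c_{\mathcal P}=1$ and $c_{\mathcal C}=0$ otherwise has $Y$ $\mathcal F$-characteristic and embeds, up to conjugacy, in every stable almost source idempotent.*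
4. *For every source idempotent $j$ associated with $(P,e_P)$ there is an $i$ as in Theorem A with $ij=j=ji$. Moreover $jBj$ itself has an $\mathcal F$-characteristic basis iff $i_{\min}$ is primitive in $B^P$.*

*Proof of 1.* By Lemma 7, constant $m_i$ implies $\mathcal F$-invariant, which implies that $Y$ is $\mathcal F$-stable. It remains to recover the ranks from a stable $Y$; the means is the fixed point count of Section 3.

Let $Y$ be $\mathcal F$-stable, $(R,S)\sim(R_1,S_1)$ via $g$, and $\varphi:R\to P$, $\varphi(w)=gwg^{-1}$. Then ${}^g(R,e_R)=(R_1,e_{R_1})$, so $\varphi$ is in $\mathcal F$. Put $C=kC_G(R)$, $i'=g^{-1}ig$, $f=\mathrm{Br}_R(i)$, $f'=\mathrm{Br}_R(i')=g^{-1}\mathrm{Br}_{R_1}(i)g$. As in the proof of Lemma 7, ${}_\varphi(iBi)\cong i'Bi$, $(iBi)_\varphi\cong iBi'$ and ${}_\varphi(iBi)_\varphi\cong i'Bi'$ as $kR$-$kR$-bimodules. By (4), the numbers of fixed points of $y\mapsto w\cdot y\cdot w^{-1}$ ($w\in R$) on permutation bases of $iBi,\ i'Bi,\ iBi',\ i'Bi'$ are the dimensions of $fCf,\ f'Cf,\ fCf',\ f'Cf'$. From ${}_\varphi Y\cong{}_RY$,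 restricted to $R$ on the right, $\dim f'Cf=\dim fCf$. From $Y_\varphi\cong Y_R$, restricted on the left to $R$, $\dim fCf'=\dim fCf$; restricted on the left via $\varphi$, $\dim f'Cf'=\dim f'Cf$. So all four dimensions agree.

By (5) these dimensions are values of the bilinear form given by the Cartan matrix of $kC_G(R)$. This matrix is positive definite, being $D^tD$ with $D$ the decomposition matrix, which has full column rank. The form vanishes on the difference of the rank vectors of $f$ and $f'$, because its value there is $\dim fCf-\dim fCf'-\dim f'Cf+\dim f'Cf'=0$. So the vectors coincide. At $S$ this says $m_i(R,S)=m_i(R_1,S_1)$. The last statement of 1 is Lemma 8, since $c_{\mathcal P}(i)=m_i(P,S_P)$ and (i) always holds.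

*Proof of 2.* The tuple depends only on the $(B^P)^\times$-class, since $\mathrm{Br}_{Q_{\mathcal C}}$ maps a unit of $B^P$ to an element commuting with the action of $N_{\mathcal C}$ on $S_{\mathcal C}$. The stated bounds are necessary, since $\mathrm{Br}_{Q_{\mathcal C}}(i)S_{\mathcal C}$ is a summand of $S_{\mathcal C}$ and $c_{\mathcal P}(i)=m_i(P,S_P)\ge1$.

**Surjectivity.** Proposition 6 with $w=1_B$ gives a subordinate $i$ with the given tuple and constant ranks, and $c_{\mathcal P}\ge1$ gives $\mathrm{Br}_P(i)\neq0$.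

**Injectivity.** Let $i,i'$ be stable with equal tuples. By descending induction on $|Q|$ we show $m_i=m_{i'}$. If this holds for larger subgroups, then for $Q_{\mathcal C}<T\le N_{\mathcal C}$ the idempotents $\mathrm{Br}_T(i),\mathrm{Br}_T(i')\in kC_G(T)e_T$ are conjugate. By (6) with $Q=Q_{\mathcal C}$ and $N=N_{\mathcal C}$, $\mathrm{Br}_{Q_{\mathcal C}}(i)S_{\mathcal C}$ and $\mathrm{Br}_{Q_{\mathcal C}}(i')S_{\mathcal C}$ agree up to free summands. Their free multiplicities are equal, so $m_i=m_{i'}$ at $(Q_{\mathcal C},S_{\mathcal C})$, hence on $\mathcal C$, both being constant there. So $\mathrm{Br}_R(i),\mathrm{Br}_R(i')$ are conjugate in $kC_G(R)$ for all $R\le P$. Lemma 3 with $1$ and $P$ in the roles of its $Q$ and $N$ shows that $i,i'$ are conjugate in $(kG)^P$. Equivalence of $i,i'$ is realized by elements of $i'(kG)^Pi$ and $i(kG)^Pi'$, which lie in $B^P$, so they are conjugate in $B^P$.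

*Proof of 3.* If $i\in i'B^Pi'$ up to conjugacy, then $\mathrm{Br}_{Q_{\mathcal C}}(i)S_{\mathcal C}$ is isomorphic to a summand of $\mathrm{Br}_{Q_{\mathcal C}}(i')S_{\mathcal C}$, so $c_{\mathcal C}(i)\le c_{\mathcal C}(i')$. Conversely, suppose these inequalities hold. By 1, $i'$ is $\mathcal F$-invariant, so Proposition 6 with $w=i'$ gives a subordinate $i''\in i'B^Pi'$ with $m_{i''}$ constant on $\sim$-classes and with the tuple of $i$. As $c_{\mathcal P}(i)\ge1$, $i''$ is almost source, hence stable by 1, and it is conjugate to $i$ by 2. The tuple of $i_{\min}$ is at most that of any stable almost source idempotent, because those have $c_{\mathcal P}\ge1$; and its $Y$ is $\mathcal F$-characteristic by 1, since $p\nmid1$.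

*Proof of 4.* The idempotent $i_{\min}$ has a primitive constituent not killed by $\mathrm{Br}_P$; it is a source idempotent, hence conjugate to $j$ in $B^P$ by Section 2. So a $(B^P)^\times$-conjugate $i$ of $i_{\min}$ satisfies $ij=j=ji$. Being conjugate to $i_{\min}$, it is stable with $m_i(P,S_P)=1$ and so has the properties in Theorem A. If $jBj$ has an $\mathcal F$-characteristic basis, then $j$ is stable by 1. By 3, $i_{\min}$ is then conjugate to a nonzero idempotent of $jB^Pj$, that is, to $j$, hence primitive. If $i_{\min}$ is primitive, it is itself a source idempotent, conjugate to $j$, so $j$ is stable with $c_{\mathcal P}(j)=1$, and 1 applies. $\blacksquare$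

For $A_5$ and $p=2$ the idempotent $i_{\min}$ is $1_B$, by the example after Lemma 2: it is a source idempotent, stable because it is central, so it is conjugate to $i_{\min}$ by part 4. For $S_7$ and $p=2$, Section 3 and part 4 show that $i_{\min}$ is not primitive: it contains, up to conjugacy, the source idempotent $j$ together with at least one further constituent, which helps to raise the rank at $(Q_1,S_1)$ from $0$ to $4$.
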